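# Zero-forcing graphs determine a finite abelian group

## Statements, and what they mean

**Theorem 1.** Let $\mathcal G_1,\mathcal G_2$ be finite abelian groups. If $Z(\mathcal G_1)=Z(\mathcal G_2)$, then $\mathcal G_1\cong\mathcal G_2$.

Here $Z(\mathcal G)$ is a class of graphs, defined as follows. All graphs in these notes are finite and simple, and all groups are finite abelian, written additively.

**Definition (zero-forcing).** A graph $\Gamma$ is *zero-forcing* for $\mathcal G$ if for every map $\ell:V(\Gamma)\to\mathcal G$ there is a non-empty set $A\subseteq V(\Gamma)$, inducing a connected subgraph, with $\sum_{a\in A}\ell(a)=0$. The class of all finite graphs, up to isomorphism, that are zero-forcing for $\mathcal G$ is denoted $Z(\mathcal G)$.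

In plain words: an opponent writes group elements on the vertices, and we win if some connected piece of the graph has total $0$. The graph is zero-forcing if we always win. Theorem 1 says that if we know exactly on which graphs we always win, then we know the group. This was posed as a conjecture; the source of the problem is Daniel Weißauer, "A zero-sum problem on graphs", arXiv:1610.04407 (2016). The theorem says that the conjecture is true.

We shall prove something sharper, which names the graphs that do the work. Write $C_m$ for the cyclic group of order $m$, and $L[d]=\{x\in L: dx=0\}$. A graph is *chordal* if every cycle of length at least $4$ has a chord, that is, an edge joining two vertices that are not consecutive on the cycle.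

**Theorem 2.** Let $|\mathcal G|=n>1$ and $\mathcal G\cong C_{n_1}\oplus\dots\oplus C_{n_k}$ with $1<n_1\mid n_2\mid\dots\mid n_k$. There is an explicit chordal graph $\Gamma_{\mathcal G}$ such that for every abelian group $L$ with $|L|=n$ the following are equivalent:

* (a) $\Gamma_{\mathcal G}$ is not zero-forcing for $L$;
* (b) $L$ has a chain $0=L_0\le L_1\le\dots\le L_k=L$ with $L_j/L_{j-1}\cong C_{n_j}$ for all $j$;
* (c) $|L[d]|\le|\mathcal G[d]|$ for all $d\ge1$.

Consequently:

1. If $|L|=|\mathcal G|$ and $Z(L)\subseteq Z(\mathcal G)$, then $|L[d]|\le|\mathcal G[d]|$ for all $d$.
2. If the chordal members of $Z(\mathcal G_1)$ and $Z(\mathcal G_2)$ coincide, then $\mathcal G_1\cong\mathcal G_2$.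

The graph $\Gamma_{\mathcal G}$ does not recognise $\mathcal G$ itself. It recognises that $L$ can be built in layers $C_{n_1},\dots,C_{n_k}$, from the bottom up. Such an $L$ need not be the direct sum: $C_4$ has the layers $C_2,C_2$, just as $C_2\oplus C_2$ does. So one graph gives an inequality between torsion counts, and to pin down the group we use two graphs, one from each group.

Write $P_m$ for the path on $m$ vertices. The last statement explains why graphs with triangles must appear.

**Proposition 3.** $Z(C_4)$ is the class of graphs containing $P_4$ as a subgraph. $Z(C_2^2)$ is the class of graphs containing $P_4$ or $K_3$ as a subgraph. So the triangle-free members (in particular the forests) of $Z(\mathcal G)$ do not determine $\mathcal G$.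

## Bad labellings, subgraphs and components

It is easier to speak about the opponent's wins.

**Definition (bad labelling).** A labelling $\ell:V(\Gamma)\to L$ is *bad* if no non-empty connected vertex set (one inducing a connected subgraph) has sum $0$. Thus $\Gamma\notin Z(L)$ if and only if $\Gamma$ has a bad labelling in $L$.

For instance, the labels $1,1,1$ on a triangle form a bad labelling in $C_4$, because the connected sets have sums $1$, $2$, $3$.

**Lemma 4.** (i) If $\Gamma$ is a subgraph of $\Gamma'$ and $\Gamma\in Z(L)$, then $\Gamma'\in Z(L)$. (ii) A graph is zero-forcing for $L$ if and only if one of its components is.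

*Proof.* (i) Restrict a labelling of $\Gamma'$ to $V(\Gamma)$. A zero-sum set that is connected in $\Gamma$ is still connected in $\Gamma'$, since edges are only added. (ii) If a component is zero-forcing, use (i). If every component has a bad labelling, put these together. Every non-empty connected set lies in one component, so its sum is non-zero. $\square$

By (i), $Z(\mathcal G)$ is determined by its minimal members under the subgraph relation, so it makes no difference whether one compares the whole classes or their minimal members.

## Paths read the order; prime order reads nothing more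

**Lemma 5.** For $m\ge1$, the path $P_m$ is zero-forcing for $\mathcal G$ if and only if $m\ge|\mathcal G|$.

*Proof.* Let the labels along the path be $z_1,\dots,z_m$ and put $s_0=0$, $s_i=z_1+\dots+z_i$. The non-empty connected sets are the intervals, and their sums are the differences $s_j-s_i$ with $i<j$. So a labelling is bad if and only if $s_0,\dots,s_m$ are pairwise distinct. If $m\ge|\mathcal G|$, these $m+1$ elements cannot be distinct. If $m<|\mathcal G|$, choose distinct $s_0=0,s_1,\dots,s_m$ and let $z_i=s_i-s_{i-1}$. $\square$

Hence $Z(\mathcal G)$ determines $|\mathcal G|$: it is the least $m$ with $P_m\in Z(\mathcal G)$.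

When $|\mathcal G|=p$ is prime, no other information is contained in connected graphs: *a connected graph is zero-forcing for $\mathbb Z_p$ if and only if it has at least $p$ vertices.* We shall not need this fact, but its proof is worth seeing, because it works with the sums of connected sets *through a fixed root*, and those will return. If there are fewer than $p$ vertices, label all of them $1$. Now suppose there are at least $p$ vertices and a bad labelling $\ell$. Take a spanning tree with root $\rho$. For a vertex $v$, let $S_v$ be the set of sums over connected sets of the tree that contain $v$ and lie in the subtree below $v$, and let $t_v$ be the number of vertices of that subtree. Then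
$$S_v=\ell(v)+\sum_{c\text{ child of }v}\bigl(S_c\cup\{0\}\bigr),$$
and $0\notin S_c$ because $\ell$ is bad. The Cauchy–Davenport theorem, $|X+Y|\ge\min(p,|X|+|Y|-1)$ for non-empty $X,Y\subseteq\mathbb Z_p$, gives $|S_v|\ge\min(p,1+\sum_c|S_c|)$. By induction up the tree, $|S_v|\ge\min(p,t_v)$. At the root, $|S_\rho|\ge p$, so $0\in S_\rho$, a contradiction.

## Order four, and why forests do not suffice

The first order with two groups is $4$. There we can compute both classes completely, which proves Proposition 3.

**Proof of Proposition 3.** By Lemma 5 and Lemma 4(i), every graph containing $P_4$ is zero-forcing for both groups of order $4$. By Lemma 4(ii) it remains to treat connected graphs without a $P_4$ subgraph.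

**Step 1: list these graphs.** Let $\Gamma$ be connected without $P_4$. If $\Gamma$ contains a triangle $abc$ and has a further vertex, then by connectedness some further vertex $v$ is adjacent to the triangle, say to $a$, and $v,a,b,c$ is a $P_4$. So in this case $\Gamma=K_3$. If $\Gamma$ has no triangle, it has no cycle at all, since a cycle of length at least $4$ contains $P_4$. So $\Gamma$ is a tree. If it has at most two vertices, it is $K_{1,0}$ or $K_{1,1}$. Otherwise some vertex $v$ has degree at least $2$. If there were a vertex $w$ at distance $2$ from $v$, reached through the neighbour $u$, take another neighbour $u'$ of $v$; then $u',v,u,w$ is a $P_4$. So all other vertices are neighbours of $v$, and $\Gamma$ is a star $K_{1,t}$.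

**Step 2: stars are zero-forcing for neither group.** In $C_4$ label the leaves $2$ and the centre $1$. In $C_2^2=\langle e\rangle\oplus\langle f\rangle$ label the leaves $e$ and the centre $f$. A connected set is either a single leaf, with non-zero label, or contains the centre; then its sum lies in $1+\{0,2\}$, respectively in $f+\{0,e\}$. Neither set contains $0$.

**Step 3: the triangle separates the groups.** For $C_4$ the labels $1,1,1$ are bad. For $C_2^2$, any three labels contain $0$, or contain some non-zero label twice (and $2x=0$), or are $e,f,e+f$, with sum $0$. All subsets of a triangle are connected, so $K_3\in Z(C_2^2)$.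

This gives the stated descriptions. The triangle-free members of both classes are the triangle-free graphs containing $P_4$, although $C_4\not\cong C_2^2$. $\square$

The star labelling in Step 2 is worth a second look. The leaves live in a subgroup $H$ of order $2$, and the centre is non-zero *modulo $H$*. This is the germ of the general construction.

## Cliques and zero-sum free sequences

Triangles separated the groups of order $4$, so the sensible first attempt is to use all cliques, together with the order. In a clique every vertex set is connected, so the labelling only matters as a sequence.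

**Definition (zero-sum free).** A sequence $z_1,\dots,z_m$ in a group $Q$ is *zero-sum free* if $\sum_{i\in I}z_i\ne0$ for every non-empty $I\subseteq\{1,\dots,m\}$. For example, $1,1,1$ is zero-sum free in $C_4$.

So $K_m\notin Z(L)$ if and only if $L$ has a zero-sum free sequence of length $m$. How long can such a sequence be?

**Lemma 6.** If $Q$ has a zero-sum free sequence of length $m\ge1$, then $|Q|\ge m+1$. If equality holds, $Q$ is cyclic.

*Proof.* Let $z_1,\dots,z_m$ be zero-sum free and $s_i=z_1+\dots+z_i$. The elements $s_1,\dots,s_m$ are non-zero, and pairwise distinct because their differences are non-empty subsums. Together with $0$ they are $m+1$ elements, so $|Q|\ge m+1$.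

Now let $|Q|=m+1$, and suppose that two terms differ. Reorder so that $z_1\ne z_2$. We claim that $z_2$ is a new non-zero element. It is non-zero. It is not $s_1=z_1$. For $j\ge2$, the difference $s_j-z_2=z_1+z_3+\dots+z_j$ is a non-empty subsum, hence non-zero, so $z_2\ne s_j$. Thus $s_1,\dots,s_m,z_2$ are $m+1$ distinct non-zero elements in a group with only $m$ non-zero elements, a contradiction. Hence all terms equal one element $g$, and $ig\ne0$ for $1\le i\le m=|Q|-1$. So $g$ has order $|Q|$, and $Q$ is cyclic. $\square$

So among groups of order $n\ge2$, the clique $K_{n-1}$ fails to be zero-forcing exactly for the cyclic one: if $Q=\langle g\rangle$, the sequence $g,\dots,g$ of length $n-1$ is zero-sum free. This is Theorem 2 for $k=1$, where the only group of order $n$ with the chain (b) is $C_n$.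

Away from the cyclic group, cliques read a single number, the maximal length of a zero-sum free sequence. This is where the attempt stops: *paths and cliques do not separate $C_4^4$ from $C_8\oplus C_2^5$.* Both groups have order $256$, so it suffices to show that the maximal length is $12$ in both. This follows from a computation for any $p$-group $M=\langle e_1\rangle\oplus\dots\oplus\langle e_r\rangle$ with $e_i$ of order $p^{a_i}$: the maximal length is $D=\sum_i(p^{a_i}-1)$.

Length $D$ is attained by taking each $e_i$ exactly $p^{a_i}-1$ times. For the upper bound, work in the group ring $\mathbb F_p[M]$, with basis elements $x^g$ and $x^gx^h=x^{g+h}$. Put $u_i=1-x^{e_i}$. From $1-x^{a+b}=(1-x^a)+x^a(1-x^b)$ we see that every $1-x^g$ lies in the ideal generated by $u_1,\dots,u_r$. So a product $\prod_{l=1}^q(1-x^{z_l})$ is a combination, with coefficients in $\mathbb F_p[M]$, of monomials $\prod_iu_i^{k_i}$ with $\sum_ik_i=q$. If $q>D$, each such monomial has some $k_i\ge p^{a_i}$, and $u_i^{p^{a_i}}=1-x^{p^{a_i}e_i}=0$ in characteristic $p$. So the product is $0$. But if $z_1,\dots,z_q$ were zero-sum free, the coefficient of $x^0$ in the expanded product would be $1$, from the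 empty subset alone. Hence $q\le D$. For $C_4^4$ we get $D=4\cdot3=12$, and for $C_8\oplus C_2^5$ we get $D=7+5=12$.

What survives from cliques is the rigidity in Lemma 6: *when the counting bound is tight, the group is cyclic*. The plan is to arrange for this to be tight in several layers at once. For $\mathcal G=C_{n_1}\oplus C_{n_2}$, we want a graph whose bad labellings in $L$ produce a subgroup $H$ such that $H$ has a zero-sum free sequence of length $n_1-1$ and $L/H$ has one of length $n_2-1$. Then $|H|\ge n_1$ and $|L/H|\ge n_2$, and since $|L|=n_1n_2$, both bounds are tight.

## A triangle that computes modulo a subgroup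

Let us watch this in order $8$ with $n_1=2$, $n_2=4$. Let $\Gamma$ consist of a triangle $K$ and $64$ further vertices, pairwise non-adjacent, each joined to all of $K$. Call the further vertices leaves.

*For $C_2\oplus C_4=\langle e\rangle\oplus\langle f\rangle$ there is a bad labelling:* leaves $e$, triangle $f,f,f$. A connected set missing $K$ is one leaf, with label $e\neq0$. A connected set meeting $K$ in $i\in\{1,2,3\}$ vertices has sum in $if+\{0,e\}\not\ni0$. *For $C_8$ there is one as well:* leaves $4$, triangle $1,1,1$; a connected set meeting $K$ in $i$ vertices has sum congruent to $i\not\equiv0$ modulo $4$.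

*For $C_2^3$ there is none.* Suppose there were one. A leaf $w$ has a label $h\ne0$. Let $H=\{0,h\}$. The quotient $C_2^3/H\cong C_2^2$ is not cyclic, so by Lemma 6 the three triangle labels are not zero-sum free modulo $H$: there is a non-empty $I\subseteq K$ whose sum lies in $H$. If the sum is $0$, the set $I$ contradicts badness. If it is $h$, then $I\cup\{w\}$ is connected with sum $2h=0$.

The mechanism: the hanging vertices provide, as sums that can be attached to any part of $K$, every element of $H$. So $K$ can only be badly labelled if its labels are zero-sum free modulo $H$. In this example one leaf was enough, because $H$ had order $2$. In general one needs more. Take a single vertex $K=K_1$ with $N$ leaves, and $L=C_3$. A leaf label generates $H=C_3$, and $L/H=0$ has no zero-sum free sequence of length $1$. Yet for $N=1$ the graph is $K_2$, and the labels $1,1$ are bad, because one leaf supplies only $\{0,1\}$ and not all of $H$. For $N=2$ the graph is $P_3$, which is zero-forcing for $C_3$ by Lemma 5. So there must be enough hanging copies to fill $H$. To have them all fill the *same* $H$, we take so many that the pigeonhole principle makes many of them carry identical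 labels.

## Hanging copies of a rooted graph on a clique

**Definition (the graph $\Gamma(m;B,N)$).** Let $B$ be a connected graph with a root $r\in V(B)$, and let $m,N\ge1$. Then $\Gamma(m;B,N)$ is the disjoint union of a clique $K$ on $m$ vertices and $N$ copies $B^1,\dots,B^N$ of $B$, with the root of each copy joined to all vertices of $K$. It is connected.

The order $8$ example was $\Gamma(3;K_1,64)$, and a star with $N$ leaves is $\Gamma(1;K_1,N)$.

**Lemma 7.** Let $L$ be an abelian group with $|L|\le n$, and let $N\ge n\cdot n^{|V(B)|}$. Then $\Gamma=\Gamma(m;B,N)$ is not zero-forcing for $L$ if and only if there is a subgroup $H\le L$ such that $B$ is not zero-forcing for $H$ and $L/H$ has a zero-sum free sequence of length $m$.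

*Proof.*

**Step 1: from $H$ to a bad labelling.** Given $H$, label every copy of $B$ by the same bad labelling in $H$, and label $K$ by lifts to $L$ of a zero-sum free sequence of length $m$ in $L/H$. Let $A$ be non-empty and connected. If $A\cap K=\emptyset$, then $A$ lies in one copy of $B$, because different copies are joined only through $K$; so its sum is non-zero. If $A\cap K\ne\emptyset$, then modulo $H$ only the vertices in $A\cap K$ contribute, and the sum is a non-empty subsum of a zero-sum free sequence, hence non-zero.

For the converse, let $\ell$ be a bad labelling of $\Gamma$ in $L$.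

**Step 2: find $H$.** There are at most $n^{|V(B)|}$ labellings of $B$ in $L$, and $N\ge n\cdot n^{|V(B)|}$ copies. So at least $n$ copies carry the same labelling $\beta:V(B)\to L$. Put $H=\langle\beta(V(B))\rangle$. A connected set of $B$ corresponds to a connected set in a copy inside $\Gamma$, so $\beta$ is a bad labelling of $B$, with values in $H$. Hence $B$ is not zero-forcing for $H$.

**Step 3: the sums through the root generate $H$.** Let $S$ be the set of sums $\sum_{v\in C}\beta(v)$ over connected $C\subseteq V(B)$ with $r\in C$. Only such $C$ are useful, since a copy is attached to $K$ by its root. Clearly $\langle S\rangle\le H$. As $B$ is connected, we can order $V(B)$ as $r=u_1,u_2,\dots$ so that each initial segment $\{u_1,\dots,u_i\}$ is connected. The sums of initial segments lie in $S$; the first is $\beta(u_1)$, and consecutive differences are the other $\beta(u_i)$. So all labels lie in $\langle S\rangle$, and $\langle S\rangle=H$.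

**Step 4: $n$ copies fill $H$.** Let $T=S\cup\{0\}$, where $0$ stands for not using a copy. Write $qT=T+\dots+T$ with $q$ summands (a sumset, not a set of multiples). We claim $nT=H$. Since $0\in T$, we have $T\subseteq2T\subseteq3T\subseteq\cdots\subseteq H$. If $qT=(q+1)T$, then adding $T$ repeatedly shows that the chain is constant from $qT$ on. In particular $qT+qT=2qT=qT$, so $qT$ is closed under addition. A finite non-empty subset of a group that is closed under addition is a subgroup. So $qT$ is a subgroup that contains $S$ and lies in $H$, whence $qT=H$. Now there are two cases. If $qT=(q+1)T$ for some $q<n$, then $nT=qT=H$. Otherwise $|T|<|2T|<\dots<|nT|$, so $|nT|\ge n\ge|H|$, and again $nT=H$.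

**Step 5: the labels of $K$ are zero-sum free modulo $H$.** Let $\emptyset\ne I\subseteq K$ and suppose $\sum_{v\in I}\ell(v)\in H$. By Step 4 we can write
$$-\sum_{v\in I}\ell(v)=t_1+\dots+t_n\qquad(t_i\in T).$$
For each $i$ with $t_i\neq0$, choose in the $i$-th of our $n$ identically labelled copies a connected set containing the root with sum $t_i$; for $t_i=0$ choose nothing. The union of $I$ with the chosen sets is connected, because $I$ is a clique joined to every root. Its sum is $0$. This contradicts badness of $\ell$. Hence no non-empty subsum of the labels of $K$ vanishes in $L/H$, and their images form a zero-sum free sequence of length $m$ in $L/H$. $\square$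

## Iteration: chains of subgroups with prescribed factors

Lemma 7 peels off one quotient. To peel off $k$ layers we nest the construction.

**Definition (the graphs $\Gamma_i$).** Fix $n=n_1n_2\cdots n_k$ with all $n_j\ge2$. Let $\Gamma_1=K_{n_1-1}$. For $2\le i\le k$ let
$$\Gamma_i=\Gamma(n_i-1;\Gamma_{i-1},N_i),\qquad N_i=n^{1+|V(\Gamma_{i-1})|},$$
where $\Gamma_{i-1}$ is given an arbitrary root.

All $\Gamma_i$ are connected, so the construction makes sense. For $n_1=n_2=2$ the graph $\Gamma_2$ is a star with $4^2=16$ leaves; for $n_1=2$, $n_2=4$ it is the graph of order $8$ fame above, with $8^2=64$ leaves.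

**Lemma 8.** Let $|L|\le n$ and $1\le i\le k$. Then $\Gamma_i$ is not zero-forcing for $L$ if and only if there is a chain $0=L_0\le L_1\le\dots\le L_i=L$ such that $L_j/L_{j-1}$ has a zero-sum free sequence of length $n_j-1$ for each $j\le i$.

*Proof.* Induction on $i$. For $i=1$ the chain is $0\le L$, and a bad labelling of the clique $K_{n_1-1}$ is exactly a zero-sum free sequence of length $n_1-1$ in $L$. For $i>1$ we have $N_i=n\cdot n^{|V(\Gamma_{i-1})|}$, so Lemma 7 applies with $B=\Gamma_{i-1}$: the graph $\Gamma_i$ is not zero-forcing for $L$ if and only if some $H\le L$ satisfies $\Gamma_{i-1}\notin Z(H)$, and $L/H$ has a zero-sum free sequence of length $n_i-1$. Since $|H|\le n$, induction translates $\Gamma_{i-1}\notin Z(H)$ into a chain from $0$ to $H=:L_{i-1}$ of the required kind. $\square$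

This is the reason for stating Lemma 7 for $|L|\le n$ rather than $|L|=n$: we do not control $|H|$ in advance. Now we impose $|L|=n$, and everything becomes tight.

**Lemma 9.** Let $|L|=n=n_1\cdots n_k$. Then $\Gamma_k$ is not zero-forcing for $L$ if and only if $L$ has a chain $0=L_0\le\dots\le L_k=L$ with $L_j/L_{j-1}\cong C_{n_j}$ for all $j$. In that case $|L[d]|\le\prod_j|C_{n_j}[d]|$ for every $d\ge1$.

*Proof.*

**Step 1: a cyclic chain gives a bad labelling.** A generator of $L_j/L_{j-1}\cong C_{n_j}$, repeated $n_j-1$ times, is zero-sum free. Apply Lemma 8.

**Step 2: a bad labelling gives a cyclic chain.** Take the chain from Lemma 8. By Lemma 6, used with $m=n_j-1\ge1$, we have $|L_j/L_{j-1}|\ge n_j$ for all $j$. But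
$$\prod_j|L_j/L_{j-1}|=|L|=n=\prod_jn_j,$$
so equality holds for every $j$. The equality case of Lemma 6 says that $L_j/L_{j-1}$ is cyclic, so it is isomorphic to $C_{n_j}$.

**Step 3: torsion counts.** For a subgroup $A\le L$, the quotient map sends $L[d]$ into $(L/A)[d]$, and the kernel of $L[d]\to(L/A)[d]$ is $A\cap L[d]=A[d]$. So $|L[d]|\le|A[d]|\cdot|(L/A)[d]|$. Apply this to $L_{j-1}\le L_j$ for $j=k,k-1,\dots,1$ to get $|L[d]|\le\prod_j|(L_j/L_{j-1})[d]|=\prod_j|C_{n_j}[d]|$. $\square$

The inequality in Step 3 can be strict: for $C_4$ with the chain $0\le 2C_4\le C_4$ we have $|C_4[2]|=2<4$. Passing to a chain loses the splitting, and this can only reduce torsion.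

## Proof of Theorem 1 by comparing torsion counts

Let $Z(\mathcal G_1)=Z(\mathcal G_2)$.

**Step 1: equal orders.** By Lemma 5, $|\mathcal G_1|=|\mathcal G_2|=:n$. If $n=1$ we are done, so let $n>1$.

**Step 2: one inequality.** Write $\mathcal G_1\cong C_{n_1}\oplus\dots\oplus C_{n_k}$ with all $n_j\ge2$; any such decomposition will do here, in any order. Adding one summand at a time gives a chain in $\mathcal G_1$ with factors $C_{n_1},\dots,C_{n_k}$. By Lemma 9 the corresponding graph satisfies $\Gamma_k\notin Z(\mathcal G_1)=Z(\mathcal G_2)$. Lemma 9 applied to $L=\mathcal G_2$ gives
$$|\mathcal G_2[d]|\le\prod_j|C_{n_j}[d]|=|\mathcal G_1[d]|\qquad\text{for all }d\ge1,\tag{1}$$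
where the last equality holds because $\mathcal G_1$ is the direct sum.

**Step 3: equality.** Exchange the roles of the groups, using the graph built from $\mathcal G_2$. This gives the reverse of (1), so $|\mathcal G_1[d]|=|\mathcal G_2[d]|$ for all $d\ge1$.

**Step 4: torsion counts determine the group.** Let $p$ be prime and $e\ge1$. Elements killed by $p^e$ lie in the $p$-part of $\mathcal G$. Decompose the $p$-part into cyclic groups. A summand $C_{p^a}$ has $|C_{p^a}[p^e]|=p^{\min(a,e)}$, so it contributes a factor $p$ to $|\mathcal G[p^e]|/|\mathcal G[p^{e-1}]|$ if $a\ge e$, and a factor $1$ otherwise. So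
$$\log_p\frac{|\mathcal G[p^e]|}{|\mathcal G[p^{e-1}]|}$$
is the number of cyclic summands of order divisible by $p^e$. These numbers, for all $p$ and $e$, give the number of summands of each order $p^e$, hence $\mathcal G$ up to isomorphism. Therefore $\mathcal G_1\cong\mathcal G_2$. $\blacksquare$

Return to the pair on which cliques failed. We have $|C_4^4[2]|=16<64=|(C_8\oplus C_2^5)[2]|$, while $|C_4^4[4]|=256>128=|(C_8\oplus C_2^5)[4]|$. By Lemma 9, the graph built from $C_4^4$ is zero-forcing for $C_8\oplus C_2^5$ and not for $C_4^4$. The graph built from $C_8\oplus C_2^5$ is zero-forcing for $C_4^4$ and not for $C_8\oplus C_2^5$.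

## Chordality of the graphs $\Gamma_k$

We turn to Theorem 2. Let $\Gamma_{\mathcal G}=\Gamma_k$, constructed from $n_1\mid n_2\mid\dots\mid n_k$. Lemma 9 is (a)$\Leftrightarrow$(b). It also gives (b)$\Rightarrow$(c), because $\prod_j|C_{n_j}[d]|=|\mathcal G[d]|$. What remains is that $\Gamma_k$ is chordal, that (c) implies (b), and the two consequences.

For chordality we use induction: $\Gamma_1$ is complete, hence chordal. Suppose $B$ is chordal and consider $\Gamma(m;B,N)$.

**Step 1: the core is chordal.** Let the core be the subgraph induced on $K$ and the roots. The roots are pairwise non-adjacent and joined to all of the clique $K$. Take a cycle of length at least $4$ in the core. If it contains a root, the two neighbours of that root on the cycle are distinct vertices of $K$, hence adjacent; since the cycle has length at least $4$, they are not consecutive on it, so they give a chord. If it contains no root, it lies in a clique and has a chord.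

**Step 2: gluing at a vertex.** The whole graph arises from the core by gluing each copy of $B$ to it at a single vertex, its root. A cycle that has vertices both in $B^i$ minus its root and outside $B^i$ would have to pass through the root twice, which is impossible. So every cycle lies in the core or in one copy of $B$, and has a chord if its length is at least $4$. Hence $\Gamma(m;B,N)$ is chordal, and so is $\Gamma_k$.

## From torsion inequalities to chains: (c) implies (b)

**Step 1: reduce to one prime.** Suppose (c) holds. Both $L$ and $\mathcal G$ are direct sums of their $p$-parts $L_p$ and $\mathcal G_p$, and $|L_p|=|\mathcal G_p|$ because $|L|=|\mathcal G|$. Suppose that for each $p$ we find a chain in $L_p$ whose $j$-th factor from the bottom is cyclic of order $p^{v_p(n_j)}$, where $v_p(n_j)$ is the exponent of $p$ in $n_j$. Then the direct sums over $p$ of the $j$-th terms form a chain in $L$ with $j$-th factor $\bigoplus_pC_{p^{v_p(n_j)}}\cong C_{n_j}$, since a direct sum of cyclic groups of coprime orders is cyclic. So fix $p$.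

Say that a finite abelian $p$-group has *type* $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ if it is isomorphic to $\bigoplus_iC_{p^{\lambda_i}}$; we allow and pad by zeros, and write $|\lambda|=\sum_i\lambda_i$. For example, $C_8\oplus C_2$ has type $(3,1)$. Let $L_p$ have type $\lambda'$, and let $\mathcal G_p$ have type $\lambda=(\lambda_1\ge\dots\ge\lambda_k\ge0)$. Since $n_1\mid\dots\mid n_k$, we have $\lambda_{k+1-j}=v_p(n_j)$: the smallest exponent belongs to the bottom layer.

**Step 2: turn (c) into inequalities between partial sums.** We have $|L[p^e]|=p^{\sum_i\min(\lambda'_i,e)}$, and similarly for $\mathcal G$. So (c) with $d=p^e$ says $\sum_i\min(\lambda'_i,e)\le\sum_i\min(\lambda_i,e)$. Write $a^+=\max(a,0)$, so that $a=\min(a,e)+(a-e)^+$. Since $|\lambda'|=|\lambda|$, we obtain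
$$\sum_i(\lambda'_i-e)^+\ \ge\ \sum_i(\lambda_i-e)^+\qquad\text{for all }e\ge0.\tag{2}$$
Let $j\ge1$ and put $e=\lambda'_j$ in (2). Using $\lambda_i\le e+(\lambda_i-e)^+$ for $i\le j$, we get
$$\sum_{i\le j}\lambda_i\ \le\ je+\sum_i(\lambda_i-e)^+\ \le\ je+\sum_i(\lambda'_i-e)^+\ =\ \sum_{i\le j}\lambda'_i .\tag{3}$$
The last equality holds because $\lambda'_i\ge e$ for $i\le j$ and $\lambda'_i\le e$ for $i>j$.

**Step 3: build the chain from the bottom.** Given (3), we must find a cyclic subgroup of order $p^{\lambda_k}$ whose quotient again satisfies the hypotheses. The choice needs care. Take $p=2$, $M=C_8\oplus C_2$ and $\lambda=(2,2)$. The subgroup $\langle(2,0)\rangle$ has order $4$, but its quotient is $C_2\oplus C_2$ and not $C_4$. The subgroup $\langle(2,1)\rangle$ also has order $4$; in its quotient $(0,1)\equiv-2(1,0)$, so the quotient is generated by the image of $(1,0)$ and is $C_4$. The second component of $x$ merges two summands into one. This is the trick in general.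

**Lemma 10.** Let $\lambda=(\lambda_1\ge\dots\ge\lambda_k\ge0)$ with $k\ge1$, and let $\lambda'$ satisfy $|\lambda'|=|\lambda|$ and $\sum_{i\le j}\lambda'_i\ge\sum_{i\le j}\lambda_i$ for $1\le j\le k$. Then a $p$-group $M$ of type $\lambda'$ has a chain of $k$ steps from $0$ to $M$ whose successive factors, from the bottom up, are cyclic of orders $p^{\lambda_k},p^{\lambda_{k-1}},\dots,p^{\lambda_1}$.

*Proof.* Induction on $k$. If $k=1$, then $\lambda'_1\ge\lambda_1=|\lambda|=|\lambda'|$, so $\lambda'$ has no other non-zero part, $M$ is cyclic of order $p^{\lambda_1}$, and the chain $0\le M$ works.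

Let $k>1$ and $c=\lambda_k$. If $c=0$, the bottom factor has to be trivial. Let the first term of the chain be $0$, and apply induction to $M$ and $(\lambda_1,\dots,\lambda_{k-1})$, which has the same total and satisfies the same inequalities for $j\le k-1$.

Let $c>0$. We have $\lambda'_1\ge\lambda_1\ge c$, and $\lambda'$ is eventually $0<c$. So there is a largest $i\ge1$ with $s:=\lambda'_i\ge c$. Put $t:=\lambda'_{i+1}<c$; possibly $t=0$.

*The element.* In the summand $C_{p^s}\oplus C_{p^t}$ of $M$ let $x=(p^{s-c},1)$. Its components have orders $p^c$ and $p^t$ with $t<c$, so $x$ has order $p^c$. In the quotient of this summand by $\langle x\rangle$ we have $(0,1)\equiv-p^{s-c}(1,0)$. So the quotient is generated by the image of $(1,0)$, and it is cyclic of order $p^{s+t-c}$. Hence $M/\langle x\rangle$ has type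
$$\mu=(\lambda'_1,\dots,\lambda'_{i-1},\,s+t-c,\,\lambda'_{i+2},\lambda'_{i+3},\dots).$$
This sequence is non-increasing, as $t\le s+t-c<s$ gives $\lambda'_{i+2}\le t\le s+t-c$ and $s+t-c<s\le\lambda'_{i-1}$ (the latter if $i>1$).

*The hypotheses for $\mu$ and $(\lambda_1,\dots,\lambda_{k-1})$.* The totals agree: $|\mu|=|\lambda'|-c=|\lambda|-\lambda_k$. Let $1\le j\le k-1$. If $j<i$, then $\sum_{l\le j}\mu_l=\sum_{l\le j}\lambda'_l\ge\sum_{l\le j}\lambda_l$. If $j\ge i$, then the first $j$ parts of $\mu$ use up the first $j+1$ parts of $\lambda'$, so
$$\sum_{l\le j}\mu_l=\sum_{l\le j+1}\lambda'_l-c\ \ge\ \sum_{l\le j+1}\lambda_l-c\ \ge\ \sum_{l\le j}\lambda_l .$$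
The first inequality is the hypothesis for $j+1\le k$, and the second holds because $\lambda_{j+1}\ge\lambda_k=c$.

*Pulling back.* By induction $M/\langle x\rangle$ has a chain $0=N_0\le\dots\le N_{k-1}=M/\langle x\rangle$ with cyclic factors of orders $p^{\lambda_{k-1}},\dots,p^{\lambda_1}$ from the bottom up. Let $M_0=0$, and let $M_{j+1}$ be the preimage of $N_j$ in $M$ for $0\le j\le k-1$. Then $M_1=\langle x\rangle$ is cyclic of order $p^c=p^{\lambda_k}$, and $M_{j+1}/M_j\cong N_j/N_{j-1}$ for $j\ge1$. This is the required chain. $\square$

**Step 4: conclude.** By (3), Lemma 10 applies to $M=L_p$. The $j$-th factor from the bottom has order $p^{\lambda_{k+1-j}}=p^{v_p(n_j)}$, as Step 1 requires. This proves (c)$\Rightarrow$(b), and with it the equivalence in Theorem 2. Note where the divisibility $n_1\mid\dots\mid n_k$ entered: it makes the exponents $v_p(n_j)$ sorted in the same direction for all primes at once. Theorem 1 did not need it.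

## Inclusions and chordal members

**Proof of Consequence 1.** If $|\mathcal G|=1$, the statement is trivial, so let $|\mathcal G|>1$. Let $|L|=|\mathcal G|$ and $Z(L)\subseteq Z(\mathcal G)$. The group $\mathcal G$ itself satisfies (b), through its direct sum decomposition, so $\Gamma_{\mathcal G}\notin Z(\mathcal G)$. As $Z(L)\subseteq Z(\mathcal G)$, also $\Gamma_{\mathcal G}\notin Z(L)$. So (a) holds for $L$, and therefore (c) holds. $\square$

**Proof of Consequence 2.** The proof of Theorem 1 evaluates $Z(\mathcal G_1)$ and $Z(\mathcal G_2)$ only on paths and on graphs of the form $\Gamma_k$. Paths have no cycles and are chordal, and the graphs $\Gamma_k$ are chordal by the argument above. So the same proof works when only the chordal members are known to coincide. $\blacksquare$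

One caution about Consequence 1. It is proved in one direction only. Whether, for groups of equal order, condition (c) also implies the full inclusion $Z(L)\subseteq Z(\mathcal G)$ is not determined here: Theorem 2 controls the single graph $\Gamma_{\mathcal G}$, while the inclusion is a statement about all graphs.
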